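# Injectivity of the desingularization map on singular virtual braids

## 1. Virtual braids, singular virtual braids, and the map $\hat\eta$

Throughout, $n\ge 2$.

**Definition (virtual braid group).** $VB_n$ is the group generated by $\sigma_i,\rho_i$ ($1\le i\le n-1$) with the relations

- $\rho_i^2=1$;
- $\sigma_i\sigma_j=\sigma_j\sigma_i$, $\rho_i\rho_j=\rho_j\rho_i$, $\sigma_i\rho_j=\rho_j\sigma_i$ for $|i-j|\ge 2$;
- $\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1}$ and $\rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1}$;
- $\rho_i\rho_{i+1}\sigma_i=\sigma_{i+1}\rho_i\rho_{i+1}$ (the mixed relation).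

**Example.** For $n=2$ the only relation is $\rho_1^2=1$, so $VB_2=\langle\sigma_1\rangle*\langle\rho_1\rangle\cong\mathbb Z*\mathbb Z/2$. For general $n$ there is a homomorphism $\deg:VB_n\to\mathbb Z$ with $\sigma_i\mapsto 1$, $\rho_i\mapsto 0$, since both sides of every relation have the same degree. In particular $\sigma_i$ has infinite order.

**Definition (singular virtual braid monoid).** $SVB_n$ (Caprau, De la Peña, McGahan) is the monoid generated by $\sigma_i^{\pm1},\rho_i,\tau_i$ ($1\le i\le n-1$) with $\sigma_i\sigma_i^{-1}=\sigma_i^{-1}\sigma_i=1$, the relations of $VB_n$ above, and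

- $\tau_i\tau_j=\tau_j\tau_i$, $\tau_i\sigma_j=\sigma_j\tau_i$, $\tau_i\rho_j=\rho_j\tau_i$ for $|i-j|\ge2$;
- $\rho_i\rho_{i+1}\tau_i=\tau_{i+1}\rho_i\rho_{i+1}$;
- $\tau_i\sigma_i=\sigma_i\tau_i$;
- $\sigma_i\sigma_{i+1}\tau_i=\tau_{i+1}\sigma_i\sigma_{i+1}$ and $\sigma_{i+1}\sigma_i\tau_{i+1}=\tau_i\sigma_{i+1}\sigma_i$.

The letters $\sigma_i^{\pm1},\rho_i$ are invertible and $\tau_i$ is not assumed to be. There is a homomorphism from $VB_n$ to the units of $SVB_n$, and we use the same letter for an element of $VB_n$ and its image.

**Example.** For $n\ge3$ the element $\sigma_2\sigma_1^2\sigma_2$ commutes with $\tau_1$, although no single relation says so: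
$$\sigma_2\sigma_1\cdot\sigma_1\sigma_2\,\tau_1=\sigma_2\sigma_1\,\tau_2\,\sigma_1\sigma_2=\tau_1\,\sigma_2\sigma_1\cdot\sigma_1\sigma_2 .$$

**Definition (group ring).** For a group $G$, $\mathbb Z[G]$ is the free abelian group on $G$ with the product extended bilinearly from $G$. The augmentation $\mathbb Z[G]\to\mathbb Z$ is the ring homomorphism that sends every $g\in G$ to $1$. A homomorphism $G\to\mathbb Z$ grades $\mathbb Z[G]$; for $G=VB_n$ we use $\deg$.

**Definition (desingularization map).** $\hat\eta:SVB_n\to\mathbb Z[VB_n]$ is the homomorphism into the multiplicative monoid with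
$$\hat\eta(\sigma_i^{\pm1})=\sigma_i^{\pm1},\qquad \hat\eta(\rho_i)=\rho_i,\qquad \hat\eta(\tau_i)=\sigma_i-\sigma_i^{-1}.$$
It is the virtual analogue of Birman's desingularization map $\eta:SB_n\to\mathbb Z[B_n]$. The relations are respected. Each relation with one $\tau$ says that a group element $h$ satisfies $h\tau_i=\tau_jh$, and in each case $h\sigma_ih^{-1}=\sigma_j$ in $VB_n$, so $h(\sigma_i-\sigma_i^{-1})=(\sigma_j-\sigma_j^{-1})h$. For $|i-j|\ge2$ the elements $\sigma_i-\sigma_i^{-1}$ and $\sigma_j-\sigma_j^{-1}$ commute.

**Example.** $\hat\eta(\tau_1\tau_2)=\sigma_1\sigma_2-\sigma_1\sigma_2^{-1}-\sigma_1^{-1}\sigma_2+\sigma_1^{-1}\sigma_2^{-1}$. On elements without $\tau$'s the map $\hat\eta$ is the inclusion $VB_n\subset\mathbb Z[VB_n]$; in particular $VB_n\to SVB_n$ is injective.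

We can now ask: does resolving every singular letter $\tau_i$ into the difference $\sigma_i-\sigma_i^{-1}$ lose information? That $\hat\eta$ is injective is conjectured in Cisneros de la Cruz and Gandolfi, "Algebraic, combinatorial and topological properties of singular virtual braid monoids", arXiv:1904.00951 (2019). These notes prove it.

**Theorem A.** For every $n\ge2$ the desingularization map $\hat\eta:SVB_n\to\mathbb Z[VB_n]$ is injective.

## 2. One singular letter, two singular letters, and where expanding stops

**One letter.** Suppose $\hat\eta(g\tau_ih)=\hat\eta(g'\tau_jh')$ with $g,h,g',h'\in VB_n$, that is,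
$$g\sigma_ih-g\sigma_i^{-1}h=g'\sigma_jh'-g'\sigma_j^{-1}h'.$$
On each side the two group elements have different degrees, so the positive and the negative terms match: $g\sigma_ih=g'\sigma_jh'$ and $g\sigma_i^{-1}h=g'\sigma_j^{-1}h'$. With $k=g'^{-1}g$, the first equation times the inverse of the second gives
$$k\sigma_i^2k^{-1}=\sigma_j^2,\qquad\text{and}\qquad h'=\sigma_j^{-1}k\sigma_ih .$$
What we want is $k\tau_ih=\tau_jh'=\tau_j\sigma_j^{-1}k\sigma_ih$, that is, $k\,\tau_i\sigma_i^{-1}k^{-1}=\tau_j\sigma_j^{-1}$. Multiplying on the right by $k\sigma_i^2k^{-1}=\sigma_j^2$, this becomes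
$$k\,(\tau_i\sigma_i)\,k^{-1}=\tau_j\sigma_j .$$
So already with one singular letter there is a real question: if $k\sigma_i^2k^{-1}=\sigma_j^2$ in the group, do the relations of the monoid imply $k(\tau_i\sigma_i)k^{-1}=\tau_j\sigma_j$? For $n=2$ they do: the centralizer of $\sigma_1^2$ in $\mathbb Z*\mathbb Z/2$ is $\langle\sigma_1\rangle$, so $k$ is a power of $\sigma_1$ and commutes with $\tau_1$. For larger $n$ the example $k=\sigma_2\sigma_1^2\sigma_2$ shows that $k$ can be less obvious.

The computation also singles out a better letter than $\tau_i$. Put $\delta_i=\tau_i\sigma_i$. Then $\hat\eta(\delta_i)=\sigma_i^2-1$, and $\tau_i=\delta_i\sigma_i^{-1}$. Pushing the group letters of a word to the right, every element of $SVB_n$ is a product of conjugates of $\delta$'s times a group element, and its image is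
$$(c_1^2-1)\cdots(c_d^2-1)\,g, \qquad c_r=g_r\sigma_{i_r}g_r^{-1}.$$

**Expanding the product.** The sensible first attempt is to expand and compare degrees. The component of $(c_1^2-1)\cdots(c_d^2-1)$ in degree $2j$ is
$$(-1)^{d-j}\sum_{r_1<\dots<r_j}c_{r_1}^2\cdots c_{r_j}^2 ,$$
and there is no cancellation inside it, since all signs agree. Degree $2$ therefore gives the multiset of the squares $c_r^2$, and degree $4$ gives the multiset of the products $c_r^2c_{r'}^2$, $r<r'$. For $d=2$ this determines the order of the two squares unless they commute.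

For $d\ge3$ the reading breaks down at a definite place: a term in degree $4$ does not tell which pair of letters it comes from. Take $n\ge3$, $u=\sigma_1^2$, $v=\sigma_2^2$, $w=\sigma_1^{-2}\sigma_2^2\sigma_1^2$. All three are squares of conjugates of generators, and
$$vu=\sigma_2^2\sigma_1^2=uw .$$
So a term $\sigma_2^2\sigma_1^2$ can come from "$v$ before $u$" or from "$u$ before $w$". To decode the order in this way one has to control coincidences among three or four conjugates at a time.

**Dividing instead of expanding.** If $\prod_r(c_r^2-1)=\prod_r(c_r'^2-1)$, then the left side lies in the right ideal $(c_1'^2-1)\mathbb Z[VB_n]$. We compare this ideal with $(c_1^2-1)\mathbb Z[VB_n]$, two ideals at a time. If $c_1^2$ and $c_1'^2$ freely generate a free group, the two ideals will turn out to meet in $0$. So only pairs of conjugates matter, and what we need is that any two conjugates are formally the same, or commute for a reason visible in the monoid, or have squares generating a free group. The word "formally" is forced by the one-letter case: equality in the group must be traced back to the relations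 of the monoid. The next section makes it precise.

## 3. Artin groups and formal conjugates of generators

**Definition (Artin group).** Let $S$ be a finite set with a symmetric matrix $m_{st}\in\{2,3,\infty\}$ ($s\ne t$). The Artin group $A_S$ has generators $x_s$ ($s\in S$) and relations $x_sx_t=x_tx_s$ if $m_{st}=2$ and $x_sx_tx_s=x_tx_sx_t$ if $m_{st}=3$; there is no relation if $m_{st}=\infty$. For $X\subset S$, $A_X$ is the Artin group of the restricted matrix. We call $S$ *$\infty$-free* if no $m_{st}$ is $\infty$. *Components* of an $\infty$-free $S$ refer to the graph with an edge for each pair with $m_{st}=3$. The component is of type $A_k$ if this graph is a path with $k\ge1$ vertices, and of type $\tilde A_{m-1}$ if it is an $m$-cycle, $m\ge3$.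

**Example.** For two generators, $A_S$ is $\mathbb Z^2$, the braid group $B_3$ or the free group $F_2$, for $m_{st}=2,3,\infty$. Type $A_k$ gives the braid group $B_{k+1}$.

The relations are homogeneous, so there is an exponent-sum homomorphism $A_S\to\mathbb Z$, $x_s\mapsto1$. One theorem on Artin groups is quoted.

**Fact 0** (van der Lek, thesis 1983; see Charney–Paris, *Convexity of parabolic subgroups in Artin groups*, Bull. LMS 2014). The natural map $A_X\to A_S$ is injective, and $A_X\cap A_Y=A_{X\cap Y}$ in $A_S$.

**The Artin group inside $VB_n$.** Let $S^{(n)}=\{(i,j):1\le i\ne j\le n\}$, with $m=2$ for two pairs with four distinct indices, $m=3$ for $(i,j),(j,k)$ with $i,j,k$ distinct, and $m=\infty$ otherwise. Let $A=A_{S^{(n)}}$, with generators $x_{ij}$. The symmetric group $\mathfrak S_n$ acts on $A$ by $w(x_{ij})=x_{w(i)w(j)}$.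

**Example.** For $n=2$, $S^{(2)}=\{(1,2),(2,1)\}$ with $m=\infty$ and $A=F_2$. For $n=3$, the pairs $(1,2),(2,3),(3,1)$ form a $3$-cycle of type $\tilde A_2$, while $(1,2),(1,3)$ have $m=\infty$.

**Proposition 1.** $\sigma_i\mapsto x_{i,i+1}$, $\rho_i\mapsto s_i=(i\ \,i{+}1)$ defines an isomorphism $VB_n\cong A\rtimes\mathfrak S_n$.

*Proof.* The relations hold in $A\rtimes \mathfrak S_n$. The $\rho$-relations are those of $\mathfrak S_n$. For $|i-j|\ge2$ the pairs $(i,i+1),(j,j+1)$ have four distinct indices, and $s_j$ fixes $i,i+1$. The pairs $(i,i+1),(i+1,i+2)$ have $m=3$. The mixed relation holds because $s_is_{i+1}$ sends $i\mapsto i+1$ and $i+1\mapsto i+2$.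

For the inverse, send $s_i\mapsto\rho_i$ and $x_{ij}\mapsto w\sigma_1w^{-1}$, where $w$ is the image in $\langle\rho_1,\dots,\rho_{n-1}\rangle$ of any permutation with $w(1)=i$, $w(2)=j$. Two choices of $w$ differ on the right by a permutation fixing $1,2$, a product of $s_3,\dots,s_{n-1}$, and $\rho_3,\dots,\rho_{n-1}$ commute with $\sigma_1$; so this is well defined. The mixed relation $\sigma_{i+1}=(\rho_i\rho_{i+1})\sigma_i(\rho_i\rho_{i+1})^{-1}$ shows by induction that $x_{i,i+1}\mapsto\sigma_i$: if $\sigma_i=w\sigma_1w^{-1}$ with $w(1)=i,w(2)=i+1$, then $s_is_{i+1}w$ takes $1,2$ to $i+1,i+2$. The action relations $wx_{ij}w^{-1}=x_{w(i)w(j)}$ hold by construction. If $i,j,k$ are distinct and $w(1),w(2),w(3)=i,j,k$, then $x_{ij}\mapsto w\sigma_1w^{-1}$ and $x_{jk}\mapsto w\sigma_2w^{-1}$, so the relation for $m=3$ is a conjugate of the one between $\sigma_1,\sigma_2$. In the same way the relation for $m=2$ is a conjugate of $\sigma_1\sigma_3=\sigma_3\sigma_1$. The two homomorphisms are inverse to each other on generators. $\square$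

**Definition (formal conjugates).** $\Omega_S$ is the quotient of $A_S\times S$ by the equivalence relation generated by
$$(gx_t,s)\sim(g,s)\ \text{ if } t=s\text{ or }m_{st}=2;\qquad (gx_sx_t,s)\sim(g,t)\ \text{ if }m_{st}=3 .$$
The class of $(g,s)$ is $[g,s]$, and $A_S$ acts by $h[g,s]=[hg,s]$. If $m_{st}=3$, then for both orderings of $s,t$
$$x_sx_t[1,s]=[1,t]. \tag{1}$$
Put $c([g,s])=gx_sg^{-1}\in A_S$.

The symbol $[g,s]$ should be read as "$x_s$ conjugated by $g$, remembered only up to the identifications that the relations provide". The map $c$ is well defined: the first rule uses that $x_t$ commutes with $x_s$, and if $m_{st}=3$ then $x_sx_tx_s(x_sx_t)^{-1}=x_tx_sx_t(x_sx_t)^{-1}=x_t$. Moreover $c(h\omega)=hc(\omega)h^{-1}$, and $c(\omega)$ has exponent sum $1$, hence infinite order.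

**Definition (adjacency).** $\omega,\omega'\in\Omega_S$ are *adjacent* if $\omega=[g,s]$, $\omega'=[g,t]$ for some $g$ and some $s,t$ with $m_{st}=2$. By Fact 0 for $\{s,t\}$, $c(\omega)$ and $c(\omega')$ then form a basis of a subgroup $\mathbb Z^2$; in particular $\omega\ne\omega'$.

**Example.** If $S=\{s\}$, then $\Omega_S$ is one point. If $S=\{s,t\}$ with $m_{st}=2$, then $\Omega_S$ has two points $[1,s],[1,t]$, and they are adjacent. If $m_{st}=3$, there is one orbit by (1); the stabilizer of $[1,s]$ contains $x_s$ and $x_tx_s^2x_t$, because $x_tx_s\cdot x_sx_t[1,s]=x_tx_s[1,t]=[1,s]$. This is the example of Section 1 again. If $m_{st}=\infty$, then $\Omega_S=A_S/\langle x_s\rangle\sqcup A_S/\langle x_t\rangle$, nothing is adjacent, and $c$ is injective, since the centralizer of $x_s$ in $F_2$ is $\langle x_s\rangle$ and $x_s,x_t$ are not conjugate.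

For $X\subset S$ there is a natural $A_X$-equivariant map $\Omega_X\to\Omega_S$, $[g,s]\mapsto[g,s]$. It is compatible with $c$ and preserves adjacency. Its image is written $\mathrm{im}\,\Omega_X$. Two statements about $S$ will be proved:

- **(T$_S$)** If $\omega\ne\omega'$ in $\Omega_S$ are not adjacent, then $c(\omega)^2,c(\omega')^2$ freely generate a free group of rank $2$.
- **(P$_S$)** If $X\subset S$, $k\ne0$, $\omega\in\Omega_S$ and $c(\omega)^k\in A_X$, then $\omega\in\mathrm{im}\,\Omega_X$.

Theorem A will use only (T$_S$). Statement (P$_S$) makes the induction for (T$_S$) work.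

**Definition (the class $\mathcal C$).** $S\in\mathcal C$ if for every $\infty$-free $T\subset S$, each component of $T$ is of type $A_k$ ($k\ge1$) or $\tilde A_{m-1}$ ($m\ge3$). This class is closed under passing to subsets.

**Example.** $S^{(n)}\in\mathcal C$. Regard $T\subset S^{(n)}$ as a set of directed edges on $\{1,\dots,n\}$. If $T$ is $\infty$-free, no two edges share a source, no two share a target, and there is no $2$-cycle. So $T$ is a disjoint union of directed paths and directed cycles of length at least $3$, and $m=3$ exactly for consecutive edges. The components are of types $A_k$ and $\tilde A_{m-1}$.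

**Theorem 2.** (T$_S$) and (P$_S$) hold for all $S\in\mathcal C$.

The proof occupies Sections 5 to 8. First we link $\Omega_S$ to the monoid and deduce Theorem A.

**Lifting formal conjugates to the monoid.** Let $S=S^{(n)}$ until the end of Section 4. In $SVB_n$ put $\tau_{ij}=w\tau_1w^{-1}$ with $w(1)=i,w(2)=j$ as in Proposition 1. This is well defined since $\tau_1$ commutes with $\rho_3,\dots,\rho_{n-1}$, and $\tau_{i,i+1}=\tau_i$ by the relation $\rho_i\rho_{i+1}\tau_i=\tau_{i+1}\rho_i\rho_{i+1}$. Conjugating the defining relations by permutations we get, for distinct indices: $\tau_{ij}$ commutes with $x_{ij},x_{kl},\tau_{kl}$, and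
$$x_{ij}x_{jk}\tau_{ij}=\tau_{jk}x_{ij}x_{jk},\qquad x_{jk}x_{ij}\tau_{jk}=\tau_{ij}x_{jk}x_{ij}.$$
Put $\delta_s=\tau_sx_s$ for $s\in S$. Then $\delta_s$ commutes with $x_s$, and with $x_t,\delta_t$ if $m_{st}=2$. If $m_{st}=3$, in both orderings,
$$x_sx_t\delta_s=x_sx_t\tau_sx_s=\tau_tx_sx_tx_s=\tau_tx_tx_sx_t=\delta_tx_sx_t . \tag{2}$$
These are the identities matching the two rules that define $\Omega_S$. Hence
$$D:\Omega_S\to SVB_n,\qquad D([g,s])=g\delta_sg^{-1}\quad(g\in A)$$
is well defined. If $\omega,\omega'$ are adjacent, $D(\omega)$ and $D(\omega')$ commute. Since $\hat\eta(\delta_s)=x_s^2-1$ (conjugate $\hat\eta(\delta_{12})=\sigma_1^2-1$ by $w$), we have $\hat\eta(D(\omega))=c(\omega)^2-1$.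

The whole group $VB_n=A\rtimes\mathfrak S_n$ acts on $\Omega_S$, with $w[g,s]=[wgw^{-1},w(s)]$ for $w\in\mathfrak S_n$, because $w$ preserves the matrix $m$. The action preserves adjacency, $c(h\omega)=hc(\omega)h^{-1}$, and $hD(\omega)h^{-1}=D(h\omega)$ since $w\delta_sw^{-1}=\delta_{w(s)}$.

A word in the generators becomes, after replacing $\tau_i$ by $\delta_{i,i+1}\sigma_i^{-1}$, a product $g_0\delta_{s_1}g_1\delta_{s_2}\cdots\delta_{s_d}g_d$ with $g_r\in VB_n$. With $h_r=g_0\cdots g_{r-1}$ this equals $\prod_r(h_r\delta_{s_r}h_r^{-1})\cdot g_0\cdots g_d$. So every element of $SVB_n$ has the form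
$$D(\omega_1)\cdots D(\omega_d)\,g,\qquad \omega_r\in\Omega_S,\ g\in VB_n. \tag{3}$$

## 4. Divisibility in the group ring: Theorem 2 implies Theorem A

**Lemma 3.** Let $G$ be a group and $u,v\in G$.

- (i) If $u$ has infinite order, left multiplication by $u-1$ on $\mathbb Z[G]$ is injective.
- (ii) If $u,v$ freely generate a free group of rank $2$, then $(u-1)\mathbb Z[G]\cap(v-1)\mathbb Z[G]=0$.
- (iii) If $u,v$ form a basis of a subgroup $\mathbb Z^2$, then $(u-1)\mathbb Z[G]\cap(v-1)\mathbb Z[G]=(u-1)(v-1)\mathbb Z[G]$.

*Proof.* Let $H=\langle u\rangle$ in (i) and $H=\langle u,v\rangle$ in (ii), (iii). Then $\mathbb Z[G]=\bigoplus\mathbb Z[H]g$ over representatives of $H\backslash G$, and left multiplication by $\mathbb Z[H]$ respects the summands. So we may argue in each summand, that is, assume $G=H$.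

(i) $\mathbb Z[H]=\mathbb Z[u^{\pm1}]$ is a domain and $u-1\ne0$.

(ii) Consider the graph with vertex set $H$ and, for each $h\in H$, an edge from $h$ to $uh$ and an edge from $h$ to $vh$. It is a Cayley graph of the free group $H$ on its basis $u,v$, hence a tree. Let $(a,b)\in\mathbb Z[H]^2$ be the $1$-chain with coefficients $a$ on the $u$-edges and $b$ on the $v$-edges. The edge from $h$ to $uh$ has boundary $(u-1)h$, so the boundary of $(a,b)$ is $(u-1)a+(v-1)b$. A tree has $H_1=0$, so the boundary map is injective. If $(u-1)a=(v-1)b$, the chain $(a,-b)$ has boundary $0$, so $a=b=0$.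

(iii) Let $(u-1)a=(v-1)b$ in $\mathbb Z[u^{\pm1},v^{\pm1}]$. Modulo $u-1$ this ring is the domain $\mathbb Z[v^{\pm1}]$, in which $v-1\ne0$. So $b\equiv0$, that is, $b=(u-1)z$, and the common element is $(v-1)(u-1)z=(u-1)(v-1)z$. The other inclusion holds because $u-1$ and $v-1$ commute. $\square$

Write $e(\omega)=c(\omega)^2-1\in\mathbb Z[A]$. By Lemma 3(i) a product of $e(\omega)$'s is nonzero.

**Lemma 4.** Assume (T$_S$). If $e(\omega_1)\cdots e(\omega_d)\in e(\omega)\mathbb Z[A]$, then for some $i$ we have $\omega_i=\omega$, and $\omega$ is adjacent to each of $\omega_1,\dots,\omega_{i-1}$.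

*Proof.* The purpose is to find the factor $e(\omega)$ inside the product, in a place from which it can be moved to the front. We use induction on $d$. For $d=0$ the hypothesis says $1\in e(\omega)\mathbb Z[A]$, which is impossible since $e(\omega)$ has augmentation $0$. Let $d\ge1$. If $\omega_1=\omega$, take $i=1$. Otherwise let $y=e(\omega_2)\cdots e(\omega_d)$. The element $e(\omega_1)y$ is nonzero and lies in $e(\omega_1)\mathbb Z[A]\cap e(\omega)\mathbb Z[A]$. If $\omega_1,\omega$ were not adjacent, (T$_S$) and Lemma 3(ii) would make this intersection zero. So they are adjacent, $c(\omega_1)^2,c(\omega)^2$ form a basis of a subgroup $\mathbb Z^2$, and Lemma 3(iii) gives $e(\omega_1)y=e(\omega_1)e(\omega)z$ for some $z$. By Lemma 3(i), $y=e(\omega)z$. The induction hypothesis for $y$ gives $i\ge2$ with $\omega_i=\omega$ adjacent to $\omega_2,\dots,\omega_{i-1}$, and $\omega$ is adjacent to $\omega_1$ as well. $\square$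

**Proof of Theorem A, given Theorem 2.** By (3), let $\alpha=D(\omega_1)\cdots D(\omega_d)g$ and $\alpha'=D(\omega_1')\cdots D(\omega'_{d'})g'$ have the same image:
$$\prod_i(c(\omega_i)^2-1)\,g=\prod_j(c(\omega'_j)^2-1)\,g'.$$

**Step 1: recover $d$ and $g$.** Each $c(\omega)^2$ has degree $2$. The lowest component of the left side is $(-1)^dg$, in degree $\deg g$; the highest is $\prod c(\omega_i)^2g$, in degree $\deg g+2d$. The same holds on the right. Hence $\deg g=\deg g'$, $d=d'$, $(-1)^dg=(-1)^dg'$, and so $g=g'$. Cancelling $g$ gives $\prod e(\omega_i)=\prod e(\omega_j')$ in $\mathbb Z[A]$.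

**Step 2: recover the product of the $D$'s.** We show by induction on $d$ that $\prod e(\omega_i)=\prod e(\omega'_j)$ implies $\prod D(\omega_i)=\prod D(\omega_j')$. For $d=0$ there is nothing to do. Let $d\ge1$. The left product lies in $e(\omega_1')\mathbb Z[A]$, so by Lemma 4 there is $i$ with $\omega_i=\omega'_1$ adjacent to $\omega_1,\dots,\omega_{i-1}$. Adjacent $D$'s commute in $SVB_n$, so $D(\omega_i)$ can be moved to the front of $D(\omega_1)\cdots D(\omega_d)$, and likewise $e(\omega_i)$ to the front of the product of $e$'s. Cancel $e(\omega'_1)$ by Lemma 3(i) and use the induction hypothesis for the remaining $d-1$ factors. So $\alpha=\alpha'$. $\square$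

**The case $n=2$ by hand.** Here $A=F_2$ is free on $x=x_{12}$, $y=x_{21}$, there is no adjacency, and (T$_S$) can be checked directly. Let $\omega\ne\omega'$. We saw in Section 3 that $c$ is injective, so $c(\omega)\ne c(\omega')$. If $c(\omega)^2,c(\omega')^2$ commuted, they would be powers of one element of the free group, so $c(\omega),c(\omega')$ would be powers of one element (in a free group, elements with a common nontrivial power lie in a common cyclic subgroup). Conjugates of basis elements are not proper powers, so $c(\omega)=c(\omega')^{\pm1}$. The exponent sums are both $1$, which leaves $c(\omega)=c(\omega')$, a contradiction. So the two squares generate a non-abelian subgroup of a free group. It is free, of rank $2$, and as $F_2$ is Hopfian the two squares are a basis. This completes Theorem A for $n=2$.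

For larger $n$ the group $A$ is not free, and Theorem 2 is needed.

## 5. Splitting off pairs with $m_{st}=\infty$: Bass–Serre trees

From now on $S$ is any element of $\mathcal C$. We prove Theorem 2 by induction on $|S|$; for $S=\emptyset$ there is nothing to prove. Subsets of $S$ are in $\mathcal C$, so (T) and (P) hold for all proper subsets. There are three cases: $S$ is $\infty$-free and disconnected; some $m_{st}=\infty$; $S$ is $\infty$-free and connected. The third is the subject of Sections 6 to 8.

### 5.1 Direct products

Let $S$ be $\infty$-free with components $S_j$, at least two of them. Then $A_S=\prod A_{S_j}$. This step shows that $\Omega_S$ is the union of the pieces $\mathrm{im}\,\Omega_{S_j}$. If $s\in S_j$ and $g=\prod g_l$ with $g_l\in A_{S_l}$, write the factors $g_l$, $l\neq j$, at the right end; their letters $x_t$ have $m_{st}=2$, so $[g,s]=[g_j,s]$.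

**(T$_S$).** Let $\omega\ne\omega'$ be non-adjacent. If both lie in one $\mathrm{im}\,\Omega_{S_j}$, choose preimages. They are distinct, and they are non-adjacent because $\Omega_{S_j}\to\Omega_S$ preserves adjacency; (T$_{S_j}$) gives the claim. Otherwise $\omega=[g,s]$, $\omega'=[g',s']$ with $g\in A_{S_j}$, $s\in S_j$, $g'\in A_{S_l}$, $s'\in S_l$, $j\ne l$. Then $\omega=[gg',s]$ and $\omega'=[gg',s']$ are adjacent, which was excluded.

**(P$_S$).** Let $\omega\in\mathrm{im}\,\Omega_{S_j}$ and $c(\omega)^k\in A_X$. Then $c(\omega)^k\in A_X\cap A_{S_j}=A_{X\cap S_j}$ by Fact 0, and (P$_{S_j}$) shows that $\omega\in\mathrm{im}\,\Omega_{X\cap S_j}\subset\mathrm{im}\,\Omega_X$.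

### 5.2 The tree of an amalgam

Let $m_{st}=\infty$ for some $s,t\in S$. Put $X_1=S\smallsetminus\{s\}$, $X_2=S\smallsetminus\{t\}$, $X_0=X_1\cap X_2$. No defining relation involves both $s$ and $t$, so each involves generators of $X_1$ only or of $X_2$ only. With the injectivity in Fact 0, $A_S=A_{X_1}*_{A_{X_0}}A_{X_2}$. Let $\mathcal T$ be the Bass–Serre tree: its vertices are the cosets $hA_{X_1},hA_{X_2}$, its edges are the cosets $hA_{X_0}$, and $hA_{X_0}$ joins $hA_{X_1}$ to $hA_{X_2}$. The action of $A_S$ preserves the two kinds of vertices, so there are no inversions.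

**Definition.** $\omega$ *belongs* to the vertex $hA_{X_i}$ if $h^{-1}\omega\in\mathrm{im}\,\Omega_{X_i}$. Since $\mathrm{im}\,\Omega_{X_i}$ is $A_{X_i}$-invariant, this does not depend on the representative $h$.

**Example.** If $S=\{s,t\}$, then $X_0=\emptyset$, $X_1=\{t\}$, $X_2=\{s\}$, and $[g,s]$ belongs to exactly one vertex, $g\langle x_s\rangle$.

**Lemma 5.** For $k\ne0$, $c(\omega)^k$ fixes a vertex $v$ if and only if $\omega$ belongs to $v$. In particular $\mathrm{Fix}(c(\omega)^k)=\mathrm{Fix}(c(\omega))\ne\emptyset$.

*Proof.* The lemma translates fixed points into formal conjugates. If $\omega$ belongs to $hA_{X_i}$, then $h^{-1}c(\omega)h=c(h^{-1}\omega)\in A_{X_i}$, so $c(\omega)$ fixes $hA_{X_i}$.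

Conversely, let $\omega=[g,r]$ and let $c(\omega)^k$ fix $v$. We have $r\in X_i$ for some $i$, so $\omega$ belongs to $gA_{X_i}$. Then $c(\omega)^k$ fixes $gA_{X_i}$ and $v$, hence the geodesic between them. It therefore suffices to pass along one edge: if $\omega$ belongs to $hA_{X_i}$ and $c(\omega)^k$ fixes an edge at this vertex, then $\omega$ belongs to the other end. After changing the representative $h$, the edge is $hA_{X_0}$ and its other end is $hA_{X_j}$. Now $h^{-1}\omega$ is the image of some $\tilde\omega\in\Omega_{X_i}$, and $c(\tilde\omega)^k\in A_{X_0}$. By (P$_{X_i}$), $\tilde\omega$ lies in the image of $\Omega_{X_0}$. So $h^{-1}\omega\in\mathrm{im}\,\Omega_{X_0}\subset\mathrm{im}\,\Omega_{X_j}$.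

The last assertion follows: the fixed vertices do not depend on $k$, an edge is fixed exactly when its two ends are, and $\omega$ belongs to some vertex. $\square$

**Proof of (P$_S$).** Let $c(\omega)^k\in A_X$, $k\ne0$.

**Case 1: $X\subset X_i$ for some $i$.** Then $c(\omega)^k\in A_{X_i}$ fixes the vertex $A_{X_i}$. By Lemma 5, $\omega$ is the image of some $\tilde\omega\in\Omega_{X_i}$, with $c(\tilde\omega)^k\in A_X$, and (P$_{X_i}$) gives $\omega\in\mathrm{im}\,\Omega_X$.

**Case 2: $s,t\in X$.** We look for a fixed vertex of the form $hA_{X_i}$ with $h\in A_X$, in order to return to Case 1. Let $\mathcal T_X$ be the subgraph of $\mathcal T$ with vertices $hA_{X_1},hA_{X_2}$ and edges $hA_{X_0}$, $h\in A_X$. It is $A_X$-invariant. It is connected: for $h\in A_X$ the vertices $hA_{X_1},hA_{X_2}$ are joined by $hA_{X_0}$. For $y\in X$, say $y\in X_j$, and $i\ne j$, we have $hA_{X_j}=hx_yA_{X_j}$, and this vertex is joined in $\mathcal T_X$ to both $hA_{X_i}$ and $hx_yA_{X_i}$. So the vertices of $h$ and of $hx_y$ are connected, and the generators $x_y$ lead from $1$ to every $h\in A_X$. Thus $\mathcal T_X$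 is a subtree. By Lemma 5 the element $c(\omega)^k$ fixes a vertex of $\mathcal T$. It also preserves $\mathcal T_X$, so it fixes the nearest-point projection of that vertex to $\mathcal T_X$, say $hA_{X_i}$ with $h\in A_X$. Then $c(h^{-1}\omega)^k\in A_X\cap A_{X_i}=A_{X\cap X_i}$ by Fact 0. Case 1, applied to $h^{-1}\omega$ and $X\cap X_i\subset X_i$, gives $h^{-1}\omega\in\mathrm{im}\,\Omega_{X\cap X_i}$, so $\omega\in\mathrm{im}\,\Omega_X$. $\square$

**Proof of (T$_S$).** Let $\omega\ne\omega'$ be non-adjacent.

**Case 1: $c(\omega)$ and $c(\omega')$ have a common fixed vertex $hA_{X_i}$.** By Lemma 5, $h^{-1}\omega$ and $h^{-1}\omega'$ lie in $\mathrm{im}\,\Omega_{X_i}$. Their preimages in $\Omega_{X_i}$ are distinct and non-adjacent. Apply (T$_{X_i}$) and conjugate by $h$.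

**Case 2: there is none.** Here the squares play ping-pong on $\mathcal T$. Let $u=c(\omega)^2$, $v=c(\omega')^2$. By Lemma 5 all nonzero powers of $u$ have the same fixed subtree $Y_u$, all nonzero powers of $v$ have the same fixed subtree $Y_v$, and $Y_u\cap Y_v=\emptyset$. Let $[p,q]$ be the bridge between them, $p\in Y_u$, $q\in Y_v$, with first edge $\epsilon_1$ at $p$ and last edge $\epsilon_2$ at $q$ (possibly $\epsilon_1=\epsilon_2$). Put
$$B=\{x:[p,x]\text{ starts with }\epsilon_1\},\qquad B'=\{x:[q,x]\text{ starts with }\epsilon_2\}$$
for vertices $x$. Let $k\ne0$ and $x\in B$. Since $\epsilon_1\not\subset Y_u$ and there are no inversions, $u^k\epsilon_1\ne\epsilon_1$. So $[p,u^kx]=u^k[p,x]$ starts with $u^k\epsilon_1\ne\epsilon_1$, and $u^kx\notin B$. The path $[q,p]$ ends with $\epsilon_1$, so its concatenation with $[p,u^kx]$ does not backtrack. It is $[q,u^kx]$, and it starts with $\epsilon_2$. Hence $u^kB\subset B'\smallsetminus B$, and in the same way $v^kB'\subset B\smallsetminus B'$, for all $k\ne0$. The sets $B\smallsetminus B'$ and $B'\smallsetminus B$ are disjoint, and they are nonempty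 since $q\in B\smallsetminus B'$ and $p\in B'\smallsetminus B$. Nonzero powers of $u$ map the first into the second, and nonzero powers of $v$ map the second into the first. Since $u,v$ have infinite order, the ping-pong lemma shows that they freely generate a free group. $\square$

If $S$ is connected and $\infty$-free, there is no pair to split along, and trees of this kind do not help. But then $S$ is of type $A_k$ or $\tilde A_{m-1}$, and its Artin group consists of mapping classes of a disc with marked points.

## 6. Half-twists along arcs

For type $A_1$, $\Omega_S$ is one point and $c(\omega)$ has infinite order, so (T$_S$) and (P$_S$) are trivial. Assume $k\ge2$ and $m\ge3$ from now on. We write FM for Farb–Margalit, *A Primer on Mapping Class Groups*.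

### 6.1 Conventions

Let $\mathbb D$ be the closed disc of radius $2$ with finitely many interior marked points. Homeomorphisms preserve orientation, fix $\partial\mathbb D$ pointwise and preserve the set of marked points; $\mathrm{Mod}$ is the group of their isotopy classes. Products are performed from right to left. A motion of the marked points extends to an ambient isotopy $(\varphi_r)$ of $\mathbb D$ rel $\partial\mathbb D$ with $\varphi_0=\mathrm{id}$, and its mapping class is that of $\varphi_1$. This identifies $\mathrm{Mod}$ with the group of motions, the product $\beta\gamma$ meaning "first $\gamma$, then $\beta$" on both sides.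

**Definition (arcs and half-twists).** An *arc* joins two distinct marked points and is otherwise disjoint from the marked points; arcs are unoriented and taken up to isotopy. The *half-twist* $H_a$ is the class of the motion exchanging the endpoints of $a$ counterclockwise in a neighborhood of $a$. The curve $\partial a$ is the boundary of a regular neighborhood of $a$, and $T$ denotes Dehn twists of the handedness for which $H_a^2=T_{\partial a}$; the results quoted below do not depend on it. For a mapping class $g$ we have $gH_ag^{-1}=H_{g(a)}$.

**Example.** With two marked points, $\mathrm{Mod}$ is the braid group $B_2\cong\mathbb Z$, generated by the half-twist along the segment between them.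

**Lemma 6.** In a disc with two marked points, the arc joining them is unique up to isotopy. Hence in $\mathbb D$, if $\partial a$ and $\partial b$ are isotopic, then $a=b$.

*Proof.* Let $a,b$ be arcs in the disc $E$ with two marked points. Cutting $E$ along either arc gives an annulus, so some homeomorphism of $E$ fixing $\partial E$ takes $a$ to $b$. Its class is $H_a^j$ for some $j$, since $\mathrm{Mod}(E)=\langle H_a\rangle$, and $H_a(a)=a$. So $b=a$. For the second assertion, isotope so that $a$ and $b$ lie in the same twice-marked disc. $\square$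

**Lemma 7.** If $a,b$ meet only in one common endpoint, then $H_aH_bH_a=H_bH_aH_b$, $(H_aH_b)^3=T_{\partial(a\cup b)}$, and
$$H_aH_b(a)=b. \tag{4}$$

*Proof.* The first two formulas hold in $B_3$, the mapping class group of a neighborhood of $a\cup b$. For the third let $b'=H_aH_b(a)$. Then $H_{b'}=H_aH_bH_a(H_aH_b)^{-1}=H_bH_aH_b(H_aH_b)^{-1}=H_b$, so $T_{\partial b'}=T_{\partial b}$. There are at least three marked points, so these curves are essential, and $\partial b'=\partial b$ by FM Fact 3.6. By Lemma 6, $b'=b$. $\square$

We shall also use, for $\alpha\beta\alpha=\beta\alpha\beta$,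
$$(\alpha\beta)^3=\alpha^2\cdot\beta\alpha^2\beta. \tag{5}$$
Indeed $(\alpha\beta)^3=(\alpha\beta\alpha)(\beta\alpha\beta)=(\alpha\beta\alpha)(\alpha\beta\alpha)=\alpha\beta\alpha^2\beta\alpha$. This element commutes with $\alpha$ (because $\alpha\beta\alpha$ interchanges $\alpha$ and $\beta$ by conjugation), and conjugating it by $\alpha$ gives $\alpha^2\beta\alpha^2\beta$.

### 6.2 The two models

**Type $A_k$.** The marked points $p_1,\dots,p_{k+1}$ lie on a line, $a_j=[p_j,p_{j+1}]$, and $G=A_S=B_{k+1}=\mathrm{Mod}$, with $x_j=\sigma_j=H_{a_j}$. The base index is $o=1$.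

**Type $\tilde A_{m-1}$.** The marked points are $0$ and $p_j=e^{2\pi ij/m}$, $j\in\mathbb Z/m$; $a_j$ is the counterclockwise segment of the unit circle from $p_j$ to $p_{j+1}$; $\mathrm{rad}_j=[0,p_j]$; and $\sigma_j=H_{a_j}$. Let $G$ be the subgroup of $\mathrm{Mod}$ fixing $0$. It is the group of motions of the $m$ points $p_j$ in $\mathrm{int}\,\mathbb D\smallsetminus\{0\}$, the annular braid group. In fact, configurations of one distinguished point and $m$ others fiber over the position of the distinguished point, which is a contractible space, so motions fixing the distinguished point give the same fundamental group. Let $\zeta\in G$ be the class of the counterclockwise rotation of the $p_j$ by $2\pi/m$. By Kent–Peifer (*A geometric and algebraic description of annular braid groups*, IJAC 2002; see also Charney–Peifer, Comment. Math. Helv. 2003), $\sigma_0,\dots,\sigma_{m-1}$ generate a copy of $A_S$ with $x_j=\sigma_j$, and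
$$G=A_S\rtimes\langle\zeta\rangle,\qquad \langle\zeta\rangle\cong\mathbb Z,\qquad \zeta\sigma_j\zeta^{-1}=\sigma_{j+1}.$$
The base index is $o=0$. The group $G$ acts on $\Omega_S$: $A_S$ as before, and $\zeta[g,j]=[\zeta g\zeta^{-1},j+1]$. Since $j\mapsto j+1$ preserves the matrix $m_{st}$, this is well defined and preserves adjacency.

**Example.** For $m=3$ the three arcs $a_0,a_1,a_2$ pairwise share exactly one endpoint and $S$ is a triangle. There are no adjacent pairs in $\Omega_S$, and no two arcs with endpoints among the $p_j$ are disjoint.

**The map to arcs.** In both types put $\mathrm{arc}([g,j])=g(a_j)$. It is well defined, since $H_{a_t}(a_s)=a_s$ if $t=s$ or $m_{st}=2$, and $H_{a_s}H_{a_t}(a_s)=a_t$ if $m_{st}=3$ by (4). It is $G$-equivariant, since in type $\tilde A$ also $\zeta(a_j)=a_{j+1}$. Moreover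
$$c(\omega)=H_{\mathrm{arc}(\omega)},\qquad c(\omega)^2=T_{\partial\,\mathrm{arc}(\omega)}. \tag{6}$$
By (1) and connectedness, $\Omega_S$ is one $A_S$-orbit. The endpoints of $\mathrm{arc}(\omega)$ are never $0$.

If $\mathrm{arc}$ is injective, formal conjugates are the same thing as certain arcs, and (T$_S$), (P$_S$) become statements about curves. Injectivity amounts to the following. Let
$$N=\mathrm{Stab}_G(a_o).$$

**Proposition 8.** $N$ fixes $[1,o]\in\Omega_S$.

Fixing the arc is a geometric condition, and fixing $[1,o]$ is an algebraic one about relations. We find generators of $N$ geometrically and check each one algebraically.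

## 7. The stabilizer of an arc

### 7.1 The stabilizer of one point in the braid group

**Lemma 9.** In the braid group $B_r$ with standard generators $s_1,\dots,s_{r-1}$, the stabilizer of the first point is $H=\langle s_1^2,s_2,\dots,s_{r-1}\rangle$.

*Proof.* Clearly $H$ fixes the first point. Let $u_i=s_{i-1}\cdots s_1$ for $1\le i\le r$ (so $u_1=1$). It takes the first point to the $i$-th. The aim is to show that the cosets $u_1H,\dots,u_rH$ exhaust $B_r$. Their set is stable under left multiplication by each $s_j$:

- $s_iu_i=u_{i+1}$.
- If $j>i$, then $s_j$ commutes with $s_1,\dots,s_{i-1}$, so $s_ju_i=u_is_j$ with $s_j\in H$.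
- If $j<i-1$, then $s_j$ commutes with $s_{i-1},\dots,s_{j+2}$, then $s_j\cdot s_{j+1}s_j=s_{j+1}s_j\cdot s_{j+1}$, and $s_{j+1}$ commutes with $s_{j-1},\dots,s_1$. So $s_ju_i=u_is_{j+1}$ with $s_{j+1}\in H$.
- If $j=i-1$, then $s_{i-1}u_i=s_{i-1}^2u_{i-1}=u_{i-1}\cdot u_{i-1}^{-1}s_{i-1}^2u_{i-1}$. The braid relation gives $s_l^{-1}s_{l+1}^2s_l=s_{l+1}s_l^2s_{l+1}^{-1}$. Using it for $l=i-2,i-3,\dots,1$, and moving each letter $s_l^{\pm1}$ past the outer letters $s_{l+2},\dots,s_{i-1}$ with which it commutes, we get $u_{i-1}^{-1}s_{i-1}^2u_{i-1}=(s_{i-1}\cdots s_2)s_1^2(s_{i-1}\cdots s_2)^{-1}\in H$.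

Left multiplication by $s_j$ is injective on this finite set of cosets, hence bijective, so the set is stable under $s_j^{-1}$ too. Thus $B_r=\bigcup u_iH$. Elements of $u_iH$ take the first point to the $i$-th, so an element fixing the first point lies in $u_1H=H$. $\square$

### 7.2 Generators of $N$

In type $\tilde A$ let $t_j=T_{\partial\mathrm{rad}_j}=H_{\mathrm{rad}_j}^2$, let $f$ be the midpoint of $a_0$, let $E$ be a thin disc neighborhood of $a_0$, and let $F=T_{\partial(E\cup[0,f])}$. (The half-twist $H_{\mathrm{rad}_j}$ moves $0$, but its square is in $G$.)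

**Proposition 10.** In type $A_k$, $N$ is generated by $\sigma_1,\ \sigma_2\sigma_1^2\sigma_2,\ \sigma_3,\dots,\sigma_k$. In type $\tilde A_{m-1}$, $N$ is generated by $\sigma_0,\ \sigma_1\sigma_0^2\sigma_1,\ \sigma_2,\dots,\sigma_{m-2},\ F,\ t_2,\dots,t_{m-1}$.

*Proof.* **Step 1: cut along a curve around $a_o$.** Let $E$ be a thin disc neighborhood of $a_o$ and $R$ the set of the $p_j\notin E$. Represent an element of $N$ by a homeomorphism $\varphi$. Since $\varphi(a_o)$ is isotopic to $a_o$, we may assume after an isotopy that $\varphi(a_o)=a_o$, then that $\varphi(E)=E$, and then that $\varphi$ is the identity on $\partial E$, since an orientation preserving homeomorphism of a circle is isotopic to the identity. So $\varphi$ is a product of a homeomorphism of $E$ and one of $\mathbb D\smallsetminus\mathrm{int}E$. Hence $N$ is generated by $\mathrm{Mod}(E;2\text{ points})=\langle\sigma_o\rangle$ and the image of the mapping class group $\mathrm{Mod}'$ of $\mathbb D\smallsetminus\mathrm{int}E$ rel both boundary curves, preserving $R$ (and fixing $0$ in type $\tilde A$).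

**Step 2: shrink $E$ to a point.** Let $Q$ be the mapping class group of $\mathbb D$ in which $E$ is replaced by one marked point $f$, the midpoint of $a_o$; its elements fix $f$ (and $0$) and preserve $R$. By capping (FM Prop. 3.19), $\mathrm{Mod}'\to Q$ is surjective with kernel generated by $T_{\partial E}=\sigma_o^2$. So $\mathrm{Mod}'$ is generated by $\sigma_o^2$ and lifts of generators of $Q$.

**Step 3: type $A_k$.** $Q$ is the stabilizer of the first point $f$ in the braid group on the chain $f,p_3,\dots,p_{k+1}$. By Lemma 9 it is generated by the square of the half-twist along $[f,p_3]$, which is the twist about the boundary of a neighborhood of $[f,p_3]$, and by the half-twists along $[p_j,p_{j+1}]$, $3\le j\le k$. They lift to $T_{\partial(E\cup a_2)}=(\sigma_1\sigma_2)^3=\sigma_1^2\cdot\sigma_2\sigma_1^2\sigma_2$ (Lemma 7 and (5)) and to $\sigma_3,\dots,\sigma_k$. Since $\sigma_1$ is among the generators, $(\sigma_1\sigma_2)^3$ may be replaced by $\sigma_2\sigma_1^2\sigma_2$.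

**Step 4: type $\tilde A_{m-1}$, forget $0$.** Now $R=\{p_2,\dots,p_{m-1}\}$. The disc minus the $m-1\ge2$ points $\{f\}\cup R$ has negative Euler characteristic, so the Birman exact sequence (FM Thm 4.6) applies to forgetting $0$. Thus $Q$ is generated by lifts of generators of its image, which is the stabilizer of $f$ in the braid group on $\{f\}\cup R$, and by the pushes of $0$ along loops generating $\pi_1(\mathbb D\smallsetminus(\{f\}\cup R),0)$.

For the image, use the chain $f,p_2,\dots,p_{m-1}$ along the unit circle. By Lemma 9 the generators are the twist about a neighborhood of the segment of the unit circle from $f$ to $p_2$, and the half-twists along $a_2,\dots,a_{m-2}$. The same formulas define lifts to $Q$, and they lift further to $T_{\partial(E\cup a_1)}=(\sigma_0\sigma_1)^3=\sigma_0^2\cdot\sigma_1\sigma_0^2\sigma_1$ and $\sigma_2,\dots,\sigma_{m-2}$.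

For the pushes, take the simple loops that run from $0$ along the straight radius to one of $f,p_2,\dots,p_{m-1}$, around this point and back. They generate $\pi_1$, as the radii meet only in $0$. By FM Fact 4.7 the push along such a loop is $T_\alpha T_\beta^{-1}$, where $\alpha,\beta$ are the boundary curves of an annular neighborhood of the loop. One of the two bounds a disc with only one marked point, and its twist is trivial; the other bounds a neighborhood of the radius. So the push is, up to inversion, the twist about the boundary of a neighborhood of the radius. For $p_j$ it lifts to $t_j$ up to inversion, and for $f$ to $F$ up to inversion. $\square$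

### 7.3 The easy generators

By definition of $\Omega_S$, the element $\sigma_o$ fixes $[1,o]$, and so does every $\sigma_j$ with $m_{oj}=2$: these are $\sigma_3,\dots,\sigma_k$ in type $A$ and $\sigma_2,\dots,\sigma_{m-2}$ in type $\tilde A$. By (1), $\sigma_{o+1}\sigma_o\cdot\sigma_o\sigma_{o+1}[1,o]=\sigma_{o+1}\sigma_o[1,o+1]=[1,o]$. This proves Proposition 8 in type $A_k$. In type $\tilde A_{m-1}$ the elements $t_2,\dots,t_{m-1}$ and $F$ remain. They need not lie in $A_S$, so they must first be written in terms of the $\sigma_j$ and $\zeta$.

### 7.4 A formula for $t_0$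

**Lemma 11.** In type $\tilde A_{m-1}$,
$$\theta:=t_0^{-1}=\zeta^{-1}\sigma_1\sigma_2\cdots\sigma_{m-1}=\sigma_0\sigma_1\cdots\sigma_{m-2}\zeta^{-1}. \tag{7}$$

*Proof.* The last equality follows from $\zeta^{-1}\sigma_i=\sigma_{i-1}\zeta^{-1}$. For the middle one we compute the motion.

**Step 1: describe $\sigma_i$.** When we travel counterclockwise on the unit circle, the inside lies on the left. So in the counterclockwise exchange $\sigma_i$, the point at $p_{i+1}$ goes to $p_i$ inside the unit circle, while the point at $p_i$ may be taken to move along the unit circle to $p_{i+1}$. Both this description and the rigid half-turn make the difference vector of the two points turn by $+\pi$ inside a disc around $a_i$, and motions of two points in a disc with given initial and final positions are classified up to homotopy by the total turning of the difference vector.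

**Step 2: perform the product.** From right to left, perform $\sigma_{m-1},\sigma_{m-2},\dots,\sigma_1$ in this order. The point starting at $p_0=p_m$ is carried by $\sigma_{m-1}$ to $p_{m-1}$, by $\sigma_{m-2}$ to $p_{m-2}$, and so on to $p_1$. It moves clockwise, inside the circle (on it only between two steps), through the angle $2\pi(m-1)/m$. Each other point moves once, along the circle, one position forward. Then $\zeta^{-1}$ moves all points clockwise by $2\pi/m$. At the end every point is back at its starting place.

**Step 3: separate the moving point from the others.** Multiply the position of the point that started at $p_0$ by a factor $\lambda$ decreasing from $1$ to $1/2$. For $\lambda<1$ this point is strictly inside the unit circle, and the others are on it, so no collision occurs. This is a free homotopy of loops, whose base point traces the motion that takes $p_0$ radially to $p_0/2$. So, conjugated by this radial motion, our motion is a loop in the product of $\{0<|z|<1\}$ and the space of ordered configurations of $m-1$ distinct points on the unit circle. This product is a subspace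 of the configuration space of $\mathrm{int}\,\mathbb D\smallsetminus\{0\}$.

**Step 4: treat the two components.** Lifted angles of the $m-1$ points on the circle form a path in the convex set $\{\vartheta_1<\dots<\vartheta_{m-1}<\vartheta_1+2\pi\}$. Each lifted angle first increases by $2\pi/m$ in total and then decreases by $2\pi/m$, so the path is closed, and by convexity it is contractible. The second component is null-homotopic. The first component has turned clockwise by $2\pi(m-1)/m+2\pi/m=2\pi$, so it has winding number $-1$ about $0$.

Hence the motion is homotopic to: $p_0$ goes radially inward, once clockwise around $0$, and back, all other points being fixed. On the other hand $t_0=H_{\mathrm{rad}_0}^2$ is a full counterclockwise turn of the pair $0,p_0$ in a neighborhood of $\mathrm{rad}_0$, which is homotopic to $p_0$ going once counterclockwise around the fixed point $0$. So our motion is $t_0^{-1}$. $\square$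

### 7.5 The elements $t_2,\dots,t_{m-1}$ fix $[1,0]$

First, $\theta[1,i]=[1,i]$ for $1\le i\le m-2$. Apply the letters of $\zeta^{-1}\sigma_1\cdots\sigma_{m-1}$ to $[1,i]$ from the right. The letters $\sigma_l$ with $i+2\le l\le m-1$ fix $[1,i]$, because $2\le l-i\le m-2$ and so $m_{il}=2$. Next $\sigma_i\sigma_{i+1}[1,i]=[1,i+1]$ by (1). The letters $\sigma_l$ with $1\le l\le i-1$ fix $[1,i+1]$, because $2\le i+1-l\le m-2$. Finally $\zeta^{-1}[1,i+1]=[1,i]$.

Since $t_j=\zeta^jt_0\zeta^{-j}$, the element $t_j$ fixes $\zeta^j[1,i]=[1,i+j]$ for $1\le i\le m-2$. For $2\le j\le m-1$ take $i=m-j\in\{1,\dots,m-2\}$: $t_j$ fixes $[1,0]$.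

### 7.6 The element $F$ fixes $[1,0]$

**Step 1: rewrite $F$ with a more convenient tree.** The trees $a_0\cup[0,f]$ and $\mathrm{rad}_0\cup a_0$ both lie in the closed sector bounded by $\mathrm{rad}_0,a_0,\mathrm{rad}_1$, and both contain $0,p_0,p_1$, the only marked points in the sector. In a disc neighborhood of the sector, the complement of a regular neighborhood of either tree is an annulus without marked points. So the boundary curves of the two regular neighborhoods are isotopic. The arcs $\mathrm{rad}_0$ and $a_0$ meet only in $p_0$. With $h=H_{\mathrm{rad}_0}$, Lemma 7 gives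
$$F=(h\sigma_0)^3=h(\sigma_0h\sigma_0)h\sigma_0=h(h\sigma_0h)h\sigma_0=h^2\sigma_0h^2\sigma_0=t_0\sigma_0t_0\sigma_0 .$$

**Step 2: apply it.** As $\sigma_0$ fixes $[1,0]$, it suffices that $(t_0\sigma_0t_0)^{-1}=\theta\sigma_0^{-1}\theta$ does. Using the first form of (7) for the left $\theta$ and the second form for the right one,
$$\theta\sigma_0^{-1}\theta=\zeta^{-1}(\sigma_1\cdots\sigma_{m-1})(\sigma_1\cdots\sigma_{m-2})\zeta^{-1},\qquad\zeta^{-1}[1,0]=[1,m-1].$$
Put $W_i=(\sigma_1\cdots\sigma_i)(\sigma_1\cdots\sigma_{i-1})[1,i]$. For $2\le i\le m-1$ the letter $\sigma_i$ commutes with $\sigma_1,\dots,\sigma_{i-2}$, because the index differences lie in $\{2,\dots,m-2\}$, and $\sigma_i\sigma_{i-1}[1,i]=[1,i-1]$ by (1). So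
$$W_i=(\sigma_1\cdots\sigma_{i-1})(\sigma_1\cdots\sigma_{i-2})\,\sigma_i\sigma_{i-1}[1,i]=(\sigma_1\cdots\sigma_{i-1})(\sigma_1\cdots\sigma_{i-2})[1,i-1]=W_{i-1}.$$
Hence $W_{m-1}=W_1=\sigma_1[1,1]=[1,1]$, and $\theta\sigma_0^{-1}\theta[1,0]=\zeta^{-1}[1,1]=[1,0]$.

All generators of $N$ in Proposition 10 fix $[1,o]$. This proves Proposition 8. $\square$

## 8. (T$_S$) and (P$_S$) for types $A_k$ and $\tilde A_{m-1}$

**Lemma 12.** (a) The map $\mathrm{arc}$ is injective on $\Omega_S$. (b) If $\mathrm{arc}(\omega)$ and $\mathrm{arc}(\omega')$ are, up to isotopy, disjoint including endpoints, then $\omega,\omega'$ are adjacent.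

*Proof.* (a) Since $\Omega_S$ is one orbit, write $\omega=x[1,o]$, $\omega'=y[1,o]$ with $x,y\in A_S$. If the arcs agree, then $y^{-1}x(a_o)=a_o$, so $y^{-1}x\in N$ fixes $[1,o]$ by Proposition 8, and $\omega=\omega'$.

(b) The arcs have four distinct endpoints, all among the $p_j$. So $k\ge3$, resp. $m\ge4$; hence $a_{o+2}$ exists, is disjoint from $a_o$, and $m_{o,o+2}=2$. Translating by $A_S$, we may assume $\omega=[1,o]$. By the classification of surfaces there is a homeomorphism of $\mathbb D$ fixing $\partial\mathbb D$ (and $0$ in type $\tilde A$), preserving $a_o$ and the set of marked points, and taking $\mathrm{arc}(\omega')$ to $a_{o+2}$. Its class $h$ lies in $N$, so $h\omega=[1,o]$ by Proposition 8. Also $\mathrm{arc}(h\omega')=a_{o+2}=\mathrm{arc}([1,o+2])$, so $h\omega'=[1,o+2]$ by (a). These are adjacent, and $G$ preserves adjacency. $\square$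

**Proof of (T$_S$).** Let $\omega\ne\omega'$ be non-adjacent, $a=\mathrm{arc}(\omega)$, $a'=\mathrm{arc}(\omega')$. By (6) we must study $T_{\partial a}$ and $T_{\partial a'}$. The two curves bound discs with exactly two of the at least three marked points, so they are essential. Let $i(\cdot,\cdot)$ be the geometric intersection number.

**Case 1: $i(\partial a,\partial a')\ne0$.** It is even, since the curves separate $\mathbb D$, hence at least $2$. So $\langle T_{\partial a},T_{\partial a'}\rangle$ is free of rank $2$ (FM Thm 3.14; Ishida). Since $F_2$ is Hopfian, the two generators form a free basis, which is the assertion.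

**Case 2: $i(\partial a,\partial a')=0$.** We show that this cannot happen. Realize the curves disjointly; the discs they bound are nested or disjoint. If they are nested, both contain exactly two marked points, so the annulus between them contains none, the curves are isotopic, and $a=a'$ by Lemma 6. Then $\omega=\omega'$ by Lemma 12(a), a contradiction. If they are disjoint, $a$ and $a'$ are disjoint and $\omega,\omega'$ are adjacent by Lemma 12(b), a contradiction. $\square$

**Proof of (P$_S$).** If $X=S$ there is nothing to prove. Let $X\subsetneq S$, $c(\omega)^k\in A_X$, $k\ne0$, and let $a=\mathrm{arc}(\omega)$ have endpoints $P\ne Q$. Put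
$$y=c(\omega)^{2k}=T_{\partial a}^k\in A_X .$$
Since $X\ne S$, the components of $X$ are paths. Let $N_i$ be disjoint disc neighborhoods of the corresponding chains of arcs $a_x$; arcs in different components are disjoint, and the $N_i$ do not contain $0$. Each $\sigma_x$, $x\in X$, is supported in some $N_i$, so $y$ is represented by a homeomorphism supported in the union of the $N_i$. Moreover $y$ fixes every marked point, being a power of a Dehn twist.

**Step 1: $P$ and $Q$ lie in one $N_i$.** Forget all marked points but $P,Q$. Then $y$ becomes the $k$-th power of a generator of the pure braid group $P_2\cong\mathbb Z$, which is not $1$. If no $N_i$ contained both $P$ and $Q$, each $N_i$ would contain at most one remaining marked point, fixed by $y$. A homeomorphism of a disc rel boundary fixing at most one marked point is isotopic to the identity, so $y$ would become trivial. Hence $P,Q\in N_i$ for some $i$.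

**Step 2: $a$ can be isotoped into $N_i$.** The curve $b=\partial N_i$ is essential: $N_i$ contains at least two marked points, and some marked point lies outside it, namely $0$ in type $\tilde A$, and one of the $p_j$ in type $A$ as $X\ne S$. Since $y(b)=b$, FM Prop. 3.2 gives
$$0=i(T_{\partial a}^k(b),b)=|k|\,i(\partial a,b)^2,$$
so $i(\partial a,b)=0$. The disc bounded by $\partial a$ and the disc $N_i$ both contain $P,Q$, so after an isotopy making the curves disjoint they are nested. If the disc of $\partial a$ is the inner one, $a$ lies in $N_i$. If $N_i$ is the inner one, it contains exactly the marked points $P,Q$, there is no marked point between the two curves, and the two discs are isotopic. In all cases $a$ can be isotoped into $N_i$.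

**Step 3: return to $\Omega_X$.** The mapping class group of $N_i$ with its marked points, rel $\partial N_i$, is a braid group generated by the half-twists $\sigma_x$ with $a_x\subset N_i$. It acts transitively on the arcs in $N_i$, by the classification of surfaces. So $a=h(a_x)$ with $h\in A_X$ and $x\in X$, that is, $\mathrm{arc}(\omega)=\mathrm{arc}([h,x])$. By Lemma 12(a), $\omega=[h,x]\in\mathrm{im}\,\Omega_X$. $\square$

This completes the induction of Section 5 and proves Theorem 2. Since $S^{(n)}\in\mathcal C$, Section 4 gives Theorem A. $\blacksquare$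

## 9. $SVB_n$ as a semidirect product, and the same statement for $S\in\mathcal C$

Two consequences follow from what was proved.

**Definition (graph monoid).** The graph monoid on $\Omega_S$ is the monoid with generators $\Omega_S$ and relations $\omega\omega'=\omega'\omega$ for adjacent $\omega,\omega'$. For example, for $n=2$ there is no adjacency and it is the free monoid on $\Omega_S$.

**Corollary 13.** Let $M$ be the graph monoid on $\Omega_S$ for $S=S^{(n)}$. Then $SVB_n\cong M\rtimes VB_n$; in particular $SVB_n$ embeds in a group. Moreover, for $g\in VB_n$ and $1\le i,j\le n-1$ the following are equivalent: (1) $g\sigma_i^kg^{-1}=\sigma_j^k$ for some $k\ne0$; (2) $g\sigma_ig^{-1}=\sigma_j$; (3) $g\tau_ig^{-1}=\tau_j$ in $SVB_n$.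

*Proof.* $VB_n$ acts on $\Omega_S$ preserving adjacency, so it acts on $M$. The map $(\omega_1\cdots\omega_d,g)\mapsto D(\omega_1)\cdots D(\omega_d)g$ is well defined on $M\rtimes VB_n$ because adjacent $D$'s commute, multiplicative because $hD(\omega)h^{-1}=D(h\omega)$, and surjective by (3) of Section 3. The proof of Theorem A uses only commutations of adjacent $D(\omega)$'s, so it shows that two elements of $M\rtimes VB_n$ with the same image in $\mathbb Z[VB_n]$ are equal. Hence the map $M\rtimes VB_n\to SVB_n$ is injective, so an isomorphism. A graph monoid embeds in the right-angled Artin group with the same presentation, and this embedding is $VB_n$-equivariant, so $SVB_n$ embeds in a semidirect product of groups.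

(1)$\Rightarrow$(2),(3): let $\omega=g[1,(i,i+1)]$ and $\omega'=[1,(j,j+1)]$, so $c(\omega)=g\sigma_ig^{-1}$, $c(\omega')=\sigma_j$ and $c(\omega)^{2k}=c(\omega')^{2k}$. If $\omega\ne\omega'$, then either $c(\omega),c(\omega')$ form a basis of $\mathbb Z^2$ or, by (T$_S$), $c(\omega)^2,c(\omega')^2$ are free generators. Both contradict $c(\omega)^{2k}=c(\omega')^{2k}$. So $\omega=\omega'$. Applying $c$ gives $g\sigma_ig^{-1}=\sigma_j$, and applying $D$ gives $g\delta_{i,i+1}g^{-1}=\delta_{j,j+1}$; since $\tau_i=\delta_{i,i+1}\sigma_i^{-1}$, also $g\tau_ig^{-1}=\tau_j$. (2)$\Rightarrow$(1): take $k=1$. (3)$\Rightarrow$(2): apply $\hat\eta$ and compare the components of degree $1$. $\square$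

In particular, the one-letter question of Section 2 has a positive answer for every $n$: if $k\sigma_i^2k^{-1}=\sigma_j^2$, then (2) and (3) hold for $k$, so $k(\tau_i\sigma_i)k^{-1}=\tau_j\sigma_j$.

**Corollary 14.** Let $S\in\mathcal C$. Consider the monoid generated by $x_s^{\pm1},\tau_s$ ($s\in S$) with the relations of $A_S$ together with $\tau_sx_s=x_s\tau_s$; $\tau_sx_t=x_t\tau_s$ and $\tau_s\tau_t=\tau_t\tau_s$ if $m_{st}=2$; $x_sx_t\tau_s=\tau_tx_sx_t$ (both orderings of $s,t$) if $m_{st}=3$. The homomorphism from it to $\mathbb Z[A_S]$ given by $x_s^{\pm1}\mapsto x_s^{\pm1}$, $\tau_s\mapsto x_s-x_s^{-1}$ is injective.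

*Proof.* The relations are respected, since $x_sx_t$ conjugates $x_s$ to $x_t$ if $m_{st}=3$ and the other relations are commutations. Put $\delta_s=\tau_sx_s$. The computation (2) of Section 3 uses only the relations listed here, so $D([g,s])=g\delta_sg^{-1}$ is well defined, adjacent $D$'s commute, and $D(\omega)\mapsto c(\omega)^2-1$. As before, every element has the form $D(\omega_1)\cdots D(\omega_d)g$ with $g\in A_S$. Theorem 2 holds for $S$, and the argument of Section 4 applies with $VB_n$ and $A$ both replaced by $A_S$, graded by exponent sum. $\square$
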